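\title{Rings of definable analytic functions: Noetherian in the plane, and a counterexample in dimension three}

\begin{abstract}
Let $\mathcal R$ be an o-minimal expansion of the real field and let $\mathcal O(\Omega)$ be the ring of real analytic functions on an open definable set $\Omega\subset\mathbb R^n$ that are definable in $\mathcal R$. We prove that $\mathcal O(\Omega)$ is Noetherian for $n=2$, whatever $\mathcal R$ is. We also construct a reduct of $\mathbb R_{\mathrm{an}}$, generated by a single restricted analytic function, in which the regular locus of the zero set of every definable analytic function is definable, and in which $\mathcal O(\Omega)$ is not Noetherian for any $n\ge3$ and any nonempty open definable $\Omega\subset\mathbb R^n$. This answers a question of Elkhadiri in the negative. The counterexample rests on a definable germ that lies in an ideal $(q_1,q_2)$ with analytic coefficients but not with definable ones.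
\end{abstract}

\section{Introduction}

Let $\overline{\mathbb R}=(\mathbb R,<,+,\cdot,-,0,1)$ be the real ordered field. An \emph{expansion} $\mathcal R$ of $\overline{\mathbb R}$ adds further functions or relations to the language, and a set is \emph{definable} if it is defined by a first-order formula of $\mathcal R$ with real parameters. Concretely, the definable sets form the smallest collection of subsets of the spaces $\mathbb R^n$ that contains the semialgebraic sets, the new relations and the graphs of the new functions, and is closed under finite unions, complements, products and coordinate projections. A map is definable if its graph is. The structure $\mathcal R$ is \emph{o-minimal} if every definable subset of $\mathbb R$ is a finite union of points and intervals. For an open set $\Omega\subset\mathbb R^n$ let $\mathcal H(\Omega)$ be the ring of real analytic functions on $\Omega$, and for $\Omega$ open and definable let $\mathcal O(\Omega)\subset\mathcal H(\Omega)$ be the algebra of those that are definable. We ask when $\mathcal O(\Omega)$ is Noetherian.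

The ring $\mathcal H(\Omega)$ itself fails to be Noetherian for a reason that is visible on the line: the ideals $J_m=\{h\in\mathcal H(\mathbb R):h(j)=0\text{ for all integers }j\ge m\}$ increase strictly, because $\sin(\pi x)/(x-m)$ lies in $J_{m+1}\setminus J_m$. O-minimality excludes infinite discrete zero sets, and for $n=1$ this is all one needs. On an interval, a nonzero $h\in\mathcal O(\Omega)$ has finitely many zeros, so it is a polynomial times a definable analytic function without zeros, which is a unit; hence every ideal is generated by the polynomials that it contains, and so by one of them. In higher dimensions the basic example is $\mathcal R=\overline{\mathbb R}$: the definable sets are the semialgebraic ones, $\mathcal O(\Omega)$ is the algebra of Nash functions on $\Omega$, and this algebra is Noetherian by a theorem of Risler.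

One may therefore guess that $\mathcal O(\Omega)$ is Noetherian as soon as the zero sets of its elements can be handled inside $\mathcal R$. For $h\in\mathcal H(\Omega)$ put $V(h)=\{x\in\Omega:h(x)=0\}$ and let $\operatorname{Reg}V(h)$ be the set of points of $V(h)$ near which $V(h)$ is an embedded submanifold. Consider the following property of $\mathcal R$.
\begin{itemize}
\item[(Reg)] For every open definable set $\Omega\subset\mathbb R^n$ and every $h\in\mathcal O(\Omega)$, the set $\operatorname{Reg}V(h)$ is definable.
\end{itemize}
It says that splitting a zero set into its smooth part and the rest, the natural step of an induction on dimension, does not leave the structure. Every o-minimal structure with analytic cell decomposition satisfies (Reg); this includes $\overline{\mathbb R}$ and its expansion $(\overline{\mathbb R},\exp)$ by the global exponential function. The question posed by Elkhadiri \cite{Elk} is this: \emph{if the o-minimal structure $\mathcal R$ satisfies \emph{(Reg)} and $\Omega\subset\mathbb R^n$, $n>1$, is open and definable, is $\mathcal O(\Omega)$ Noetherian?}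

The answer is no in general. Let $\mathbb R_{\mathrm{an}}$ be the expansion of $\overline{\mathbb R}$ by all functions $g|_{[-1,1]^k}$, extended by $0$ outside the cube, where $g$ is analytic in a neighborhood of $[-1,1]^k$. A \emph{reduct} of $\mathbb R_{\mathrm{an}}$ is a structure all of whose definable sets are definable in $\mathbb R_{\mathrm{an}}$.

\begin{theorem}\label{thm:A}
There is an o-minimal expansion $\mathcal R$ of $\overline{\mathbb R}$, a reduct of $\mathbb R_{\mathrm{an}}$, which satisfies \emph{(Reg)} and for which $\mathcal O(\Omega)$ is not Noetherian for every $n\ge3$ and every nonempty open definable $\Omega\subset\mathbb R^n$.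
\end{theorem}

The plane is not a source of counterexamples, and there (Reg) is not needed.

\begin{theorem}\label{thm:B}
For every o-minimal expansion $\mathcal R$ of $\overline{\mathbb R}$ and every open definable $\Omega\subset\mathbb R^2$, the ring $\mathcal O(\Omega)$ is Noetherian.
\end{theorem}

We do not decide the case $n\ge3$ for particular structures such as $(\overline{\mathbb R},\exp)$.

The guess fails because Noetherianity has a consequence that does not concern real zero sets. If $\mathcal O(\Omega)$ is Noetherian, its localization at a point has the ring of formal power series as a faithfully flat completion. Then a definable germ $f=q_1\phi_1+q_2\phi_2$, with $q_1,q_2$ definable and $\phi_1,\phi_2$ merely analytic, is also a combination of $q_1,q_2$ with definable coefficients. For one generator this costs nothing, since $f/q_1$ is definable. It also costs nothing when the generators span an ideal that contains a power of the maximal ideal (Lemma~\ref{lem:primary}), and in two variables only this case remains once a greatest common divisor has been removed; this is the local reason for Theorem~\ref{thm:B}.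 In three variables two coprime germs define a curve. We take a complex curve whose only real point is the origin and choose $\phi_1,\phi_2$ generic; the structure is generated by $f$ alone, and we show that it cannot recover any pair of coefficients.

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:structure} constructs $\mathcal R$ and reduces Theorem~\ref{thm:A} to the statement about $f$, Proposition~\ref{prop:div}. Section~\ref{sec:models} works out two model cases and explains the plan of the proof of that proposition, which occupies Sections~\ref{sec:lin}--\ref{sec:end}. Section~\ref{sec:plane} proves Theorem~\ref{thm:B} and depends only on Sections~\ref{ss:omin} and~\ref{ss:alg} and Lemma~\ref{lem:max}.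

\section{Conventions and tools}\label{sec:tools}

\subsection{O-minimal structures}\label{ss:omin}
We use the following standard facts, valid in every o-minimal expansion of $\overline{\mathbb R}$.
\begin{itemize}
\item[(O1)] A definable set has finitely many connected components, and they are definable. A definable discrete set is finite.
\item[(O2)] A definable subset of $\mathbb R^n$ with empty interior is nowhere dense. A definable subset of $\mathbb R^2$ with empty interior is a finite disjoint union of points and of definable arcs $\Gamma$, each homeomorphic to an open interval and with $\overline\Gamma\setminus\Gamma$ finite.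
\item[(O3)] (Definable choice.) If $\Sigma\subset\mathbb R^{m+n}$ is definable with projection $\Sigma'\subset\mathbb R^m$, there is a definable map $w:\Sigma'\to\mathbb R^n$ whose graph lies in $\Sigma$.
\item[(O4)] For every $N$, a definable function on an open set is $C^N$ on a dense open subset.
\end{itemize}
Quotients cause no problem: if $F,G,H$ are analytic on an open definable set $U$, $FH=G$, the functions $G,H$ are definable and $H^{-1}(0)$ is nowhere dense, then $F$ is definable, since its graph is the closure in $U\times\mathbb R$ of the graph of $G/H$ over $\{H\ne0\}$. We use this without further mention.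

For $b\in\mathbb R^n$ let $\mathcal O_b$ be the ring of germs at $b$ of definable real analytic functions. It is local, since a definable germ that does not vanish at $b$ has a definable inverse.

\subsection{Local algebra}\label{ss:alg}
We write $\mathbb R\{\cdot\}$, $\mathbb C\{\cdot\}$ for convergent and $\mathbb R[[\cdot]]$ for formal power series, and $\operatorname{ord}$ for the order of a series.
\begin{itemize}
\item[(A1)] The rings $\mathbb R\{z_1,\dots,z_n\}$ and $\mathbb C\{z_1,\dots,z_n\}$ are Noetherian local unique factorization domains of dimension $n$. They are Henselian: if the value at $z=0$ of a monic polynomial with coefficients in the ring is a product of two coprime monic polynomials, this factorization lifts to monic factors over the ring.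
\item[(A2)] The completion $\widehat R$ of a Noetherian local ring $R$ is faithfully flat over $R$, so the preimage of $J\widehat R$ in $R$ is $J$ for every ideal $J$. In particular, a formal series that is a quotient of two convergent series is convergent.
\item[(A3)] (Nakayama.) If $R$ is local with finitely generated maximal ideal $\mathfrak n$ and $\mathfrak n^\nu\subset J+\mathfrak n^{\nu+1}$ for an ideal $J$, then $\mathfrak n^\nu\subset J$.
\item[(A4)] For an ideal $J\subset\mathbb C\{z\}$ the Krull dimension of $\mathbb C\{z\}/J$ is the dimension of the germ of zeros of $J$. One additional equation lowers this dimension by at most one, and the dimension is $0$ exactly when the base point is isolated in the germ. A compact analytic subset of an open set in $\mathbb C^n$ is finite. A finite injective ring map preserves the Krull dimension.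
\item[(A5)] A \emph{derivation} of $\mathbb R$ is an additive map $\delta:\mathbb R\to\mathbb R$ with $\delta(rs)=r\delta(s)+s\delta(r)$; it vanishes on $\mathbb Q$. If a family of reals is algebraically independent over a subfield $k$, there is a derivation of $\mathbb R$ that vanishes on $k$ and takes prescribed values on the family.
\end{itemize}
A real polynomial in one variable is \emph{real-rooted} if all its complex roots are real. By continuity of roots, a limit of monic real-rooted polynomials of fixed degree is real-rooted.

\begin{lemma}\label{lem:max}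
Let $\mathcal R$ be any o-minimal expansion of $\overline{\mathbb R}$ and let $\Omega\subset\mathbb R^n$ be open and definable with $0\in\Omega$. Put $A=\mathcal O(\Omega)$.
\begin{itemize}
\item[(a)] Every germ in $\mathcal O_0$ of order at least $j$ lies in $(x_1,\dots,x_n)^j\mathcal O_0$.
\item[(b)] $\{h\in A:h(0)=0\}=(x_1,\dots,x_n)A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on $j+n$. For $j=0$ there is nothing to prove, and for $n=0$, $j\ge1$ the germ is $0$. Otherwise write $h=h(x_1,\dots,x_{n-1},0)+x_nh'$ with $h'\in\mathcal O_0$. The first term is a definable germ of order at least $j$ in $n-1$ variables, and $\operatorname{ord}h'\ge j-1$.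

(b) Let $h\in A$, $h(0)=0$, and $(-\varepsilon,\varepsilon)^n\subset\Omega$. On this cube $h=\sum x_ig_i$, where
$$g_i=\bigl[h(0,\dots,0,x_i,\dots,x_n)-h(0,\dots,0,x_{i+1},\dots,x_n)\bigr]/x_i$$
is analytic and definable. The $g_i$ are defined on the cube only, so we squeeze $\mathbb R^n$ into the cube by a map that is close to the identity at $0$. Let $M>\varepsilon^{-2}$ and $\tau(x)=x/\sqrt{1+M|x|^2}$; then $|\tau(x)|<\varepsilon$ everywhere, and
$$h\circ\tau=\sum_ix_i\,(1+M|x|^2)^{-1/2}\,g_i\circ\tau\in(x_1,\dots,x_n)A .$$
Near $0$ the germ $h-h\circ\tau$ is an analytic combination of the $x_i-\tau_i=x_i\bigl(1-(1+M|x|^2)^{-1/2}\bigr)$, each of which is divisible by $|x|^2$. So $h''=(h-h\circ\tau)/|x|^2$ is analytic on $\Omega$, hence in $A$, and $h-h\circ\tau=\sum x_i(x_ih'')$.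
\end{proof}

\subsection{Four facts on restricted analytic functions}\label{ss:ran}
\begin{itemize}
\item[(F1)] (Gabrielov; Denef and van den Dries \cite{DD}.) The structure $\mathbb R_{\mathrm{an}}$ is o-minimal and polynomially bounded, and it has definable choice. The germ at $0^+$ of a definable function of one variable is a convergent Puiseux series with finitely many negative exponents. In particular, a positive definable function on $(0,\varepsilon)$ is at least $t^{N}$ for some $N$ and all small $t>0$.
\item[(F2)] (van den Dries and Miller \cite{DM}.) If $g:\Sigma\to\mathbb R$, $\Sigma\subset\mathbb R^{m+n}$, is definable in $\mathbb R_{\mathrm{an}}$, there is $N$ such that for all $(a,b)\in\Sigma$: if $g(a,\cdot)$ is $C^N$ in a neighborhood of $b$, then it is real analytic in a neighborhood of $b$.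
\item[(F3)] (Gabrielov \cite{Gab}.) Let $\mathcal F$ be a family of functions, each analytic near some cube $[-1,1]^k$, closed under partial derivatives. In the expansion of $\overline{\mathbb R}$ by all $g|_{[-1,1]^k}$, $g\in\mathcal F$, extended by $0$, every definable set is defined by an existential formula with real parameters.
\item[(F4)] (Puiseux expansion with parameters.) Let $\Xi\subset\mathbb R^m$ be open and nonempty and let $g_1,\dots,g_q:(0,\varepsilon)\times\Xi\to\mathbb R$ be definable in $\mathbb R_{\mathrm{an}}$. There are a ball $\Xi'\subset\Xi$, integers $e\ge1$, $d\ge0$, and $\varepsilon'>0$ such that all $t^dg_j(t^e,\xi)$ extend analytically from $(0,\varepsilon')\times\Xi'$ to $(-\varepsilon',\varepsilon')\times\Xi'$.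
\end{itemize}

Gabrielov states (F3) for quantified formulas whose variables stay in compact cubes inside the domains of the functions, the functions belonging to algebras closed under differentiation. To reduce to that form, write every variable as $r$ or $1/r$ with $r\in[-1,1]$. Polynomial conditions stay polynomial after clearing denominators. In a relation $w=g|_{[-1,1]^k}(v)$ the value is $0$ if some $v_i$ equals $1/r$ with $|r|<1$; otherwise the relation reads $w=g(v)$ or, if $w=1/r$, $r\,g(v)=1$. These are relations in the algebras generated by the coordinates and the functions $g(v_{i_1},\dots,v_{i_k})$ near cubes, and these algebras are closed under differentiation.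

For bounded $g_j$, (F4) is Paw{\l}ucki's theorem \cite{Paw}. In general it follows from the preparation theorem of Lion and Rolin \cite{LR}. After cell decomposition there is an open cell $\{0<t<\rho(\xi)\}$ over a ball on which each $g=g_j$ has the form
$$g=a(\xi)\,|t-\theta(\xi)|^{r}\;W\bigl(b(\xi),\,c_1(\xi)|t-\theta(\xi)|^{1/p},\,c_2(\xi)|t-\theta(\xi)|^{-1/p}\bigr),$$
where $r\in\mathbb Q$, the arguments of $W$ are bounded, $W$ is analytic near the closure of their range, and $a,b,c_1,c_2,\theta$ are definable. By (O4) and (F2) we can shrink the ball so that $a,b,c_1,c_2,\theta$ are analytic near its closure, $\rho$ is bounded below by a positive constant, and either $|\theta|$ is bounded below by a positive constant or $\theta\equiv0$. In the first case $|t-\theta|$ is analytic and nonzero near $t=0$, so $g$ extends analytically across $t=0$. In the second case boundedness of $c_2t^{-1/p}$ as $t\to0^+$ forces $c_2\equiv0$, and $g=a\,t^rW(b,c_1t^{1/p},0)$. It remains to take for $e$ a common multiple of the integers $p$ and the denominators of the exponents $r$, and for $d$ an integer with $d+er\ge0$ for all $r$.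

\section{The structure and the reduction to a division problem}\label{sec:structure}

Put
$$q_1=x_2^2-x_1^3,\qquad q_2=x_3^2+x_1^4 .$$
In $\mathbb C^3$ the equations $q_1=q_2=0$ define a curve, which contains the points $(t^2,t^3,\mathrm it^4)$. In $\mathbb R^3$ they define only the origin: $q_2=0$ gives $x_1=x_3=0$, and then $q_1=0$ gives $x_2=0$.

\subsection{A generic element of the ideal}
We want a function $f=q_1\phi_1+q_2\phi_2$ whose Taylor coefficients satisfy as few algebraic relations as possible, at the origin and at finitely many other real points simultaneously. For a finite indexed family $F$ of reals, call $|F|-\operatorname{trdeg}_{\mathbb Q}\mathbb Q(F)$ its \emph{defect}; it counts independent algebraic relations. Adding a member raises $|F|$ by one and the transcendence degree by at most one, so the defect does not decrease. Since the other points are arbitrary, some relations may be unavoidable: at a critical point $p$ of $f$ the three numbers $\partial_af(p)=0$ have defect $3$. The lemma says that three relations per point suffice.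

Let $\mathcal X$ be the space of pairs $\phi=(\phi_1,\phi_2)$ of entire functions on $\mathbb C^3$ with real Taylor coefficients $\phi_{i,\kappa}$ at $0$. With uniform convergence on compact sets it is a Fr\'echet space, so Baire's theorem applies.

\begin{lemma}\label{lem:generic}
There is $\phi\in\mathcal X$ such that, with $f=q_1\phi_1+q_2\phi_2$, the following holds for all $m\ge0$ and all distinct $p_1,\dots,p_m\in\mathbb R^3\setminus\{0\}$: every finite subfamily of the family $\mathfrak F$ of all $\phi_{1,\kappa}$, $\phi_{2,\kappa}$ and $\partial^\mu f(p_j)$ has defect at most $3m$.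
\end{lemma}

\begin{proof}
Let $P_m$ be the open set of $m$-tuples of distinct points of $\mathbb R^3\setminus\{0\}$. For $p\in P_m$ let $J_k(\phi;p)\in\mathbb R^N$ be the vector formed by the $k$-jets of $\phi_1,\phi_2$ at $0$ and of $f$ at $p_1,\dots,p_m$. By monotonicity it suffices to bound the defect of these vectors. If the defect of $J_k(\phi;p)$ exceeds $3m$, its transcendence degree is less than $N-3m$, and it lies in an algebraic set $Z\subset\mathbb R^N$ defined over $\mathbb Q$ of dimension less than $N-3m$, namely the zero set of all rational polynomials that vanish at it. There are countably many such $Z$. For such $Z$ and a compact set $P'\subset P_m$, the set $\{\phi:J_k(\phi;p)\in Z\text{ for some }p\in P'\}$ is closed, because $J_k$ is continuous in $(\phi,p)$ and $P'$ is compact. As $P_m$ is a countable union of compact sets, it is enough, by Baire's theorem, to show that these closed sets have dense complements.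

Fix $\phi$, and let $\mathcal P$ be the space of pairs $\pi=(\pi_1,\pi_2)$ of real polynomials of degree at most $(m+1)(k+1)$. We claim that for fixed $p$ the affine map $\mathcal P\to\mathbb R^N$, $\pi\mapsto J_k(\phi+\pi;p)$, is onto. First, a polynomial of degree at most $(m+1)(k+1)$ can be given arbitrary $k$-jets at the points $p_0=0,p_1,\dots,p_m$. Take a linear form $\ell$ with distinct values at these points. The product $\prod_{j\ne i}(\ell-\ell(p_j))^{k+1}$ has zero $k$-jet at $p_j$ for $j\ne i$ and does not vanish at $p_i$, so its multiples by polynomials of degree at most $k$ realize all $k$-jets at $p_i$; now sum over $i$. Second, at each $p_j$, $j\ge1$, some $q_i$ does not vanish, so every $k$-jet of $q_1\pi_1+q_2\pi_2$ at $p_j$ is obtained by prescribing the jet of $\pi_i$ suitably and the zero jet for the other component.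

Hence $(p,\pi)\mapsto J_k(\phi+\pi;p)$ is a submersion $P_m\times\mathcal P\to\mathbb R^N$. The set $Z$ is a finite union of submanifolds of dimension at most $N-3m-1$, so its preimage is a finite union of submanifolds of dimension at most $3m+\dim\mathcal P-N+(N-3m-1)=\dim\mathcal P-1$, and the projection of the preimage to $\mathcal P$ has measure zero. So there are arbitrarily small $\pi$ with $J_k(\phi+\pi;p)\notin Z$ for all $p\in P_m$.
\end{proof}

The surjectivity used that $q_1,q_2$ have no common real zero $p\ne0$; at such a point $f(p)=0$ for every $\phi$.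

From now until the end of Section~\ref{sec:end} we fix $\phi$ and $f$ as in Lemma~\ref{lem:generic}, put $C=[-1,1]^3$, and let
$$\mathcal R=(\overline{\mathbb R},\,f|_C).$$
This is a reduct of $\mathbb R_{\mathrm{an}}$, hence o-minimal. The functions $\partial^\mu f|_C$ are definable in $\mathcal R$, as limits of difference quotients in the interior of $C$ and by continuity on the boundary. So (F3), applied to $\mathcal F=\{\partial^\mu f\}$, shows that every set definable in $\mathcal R$ is defined by an existential formula in the functions $\partial^\mu f|_C$.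

\subsection{Regular points}
Being smooth or analytic is a condition on infinitely many derivatives; (F2) replaces it by a condition on finitely many.

\begin{proposition}\label{prop:reg}
The structure $\mathcal R$ satisfies \emph{(Reg)}, whether submanifolds are understood to be analytic, $C^\infty$, or $C^k$ with $1\le k<\infty$.
\end{proposition}

\begin{proof}
Let $V=V(h)$ with $h\in\mathcal O(\Omega)$, $\Omega\subset\mathbb R^n$. For a set $E$ of coordinates, $y\in V$ and $r,s>0$, consider the open box around $y$ of radius $r$ in the $E$-coordinates and radius $s$ in the others, and the condition that the part of $V$ in this box is the graph of a map $g_{E,y,r,s}$ of the $E$-coordinates. The condition and the family of maps are definable in $\mathcal R$. Let $y_E$ be the projection of $y$ to the $E$-coordinates. By the implicit function theorem, $V$ is an embedded analytic, $C^\infty$ or $C^k$ submanifold near $y$ if and only if for some $E,r,s$ the condition holds and $g_{E,y,r,s}$ is analytic, $C^\infty$ or $C^k$ near $y_E$. Being $C^k$ near a point is expressed by a first-order formula, which settles the case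 of finite $k$. By (F2) there is $N$, independent of $E,y,r,s$, such that $g_{E,y,r,s}$ is analytic near $y_E$ if it is $C^N$ there. So in the analytic and in the $C^\infty$ sense $\operatorname{Reg}V$ is the set of $C^N$-regular points.
\end{proof}

\subsection{The division problem}

\begin{proposition}\label{prop:div}
Let $\mathcal O_0$ be the ring of $\mathcal R$-definable analytic germs at $0\in\mathbb R^3$. Then $f\notin(q_1,q_2)\mathcal O_0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:div}]
By Proposition~\ref{prop:reg} only the failure of Noetherianity remains. Let $n\ge3$ and let $\Omega\subset\mathbb R^n$ be nonempty, open and definable; after a translation $0\in\Omega$. To make $f$ a global definable function, put $\psi(u)=u/\sqrt{1+u^2}\in(-1,1)$, $\psi(x)=(\psi(x_1),\psi(x_2),\psi(x_3))$, and $F=f\circ\psi$, $q_i'=q_i\circ\psi$. These functions belong to $A=\mathcal O(\Omega)$, and $F=q_1'\,\phi_1\circ\psi+q_2'\,\phi_2\circ\psi\in(q_1',q_2')\mathbb R[[x]]$.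

Suppose that $A$ is Noetherian, and let $A_{\mathfrak n}$ be its localization at $\mathfrak n=\{h:h(0)=0\}$. By Lemma~\ref{lem:max}(b), $\mathfrak n=(x_1,\dots,x_n)A$, and the residue field is $\mathbb R$. Hence $\mathbb R[x]\to A_{\mathfrak n}/\mathfrak n^jA_{\mathfrak n}$ is onto. Its kernel is $(x)^j$, because germs of elements of $\mathfrak n^jA_{\mathfrak n}$ have order at least $j$; for the same reason the inverse isomorphism sends an element to its Taylor polynomial. So the completion of $A_{\mathfrak n}$ is $\mathbb R[[x]]$, the completion map is the Taylor expansion, and (A2) gives $F\in(q_1',q_2')A_{\mathfrak n}$. Taking germs at $0$, we get $F=q_1'G_1+q_2'G_2$ with definable analytic germs $G_1,G_2$ at $0\in\mathbb R^n$. Restrict to $x_4=\dots=x_n=0$ and substitute $x_a=y_a/\sqrt{1-y_a^2}$, the inverse of $\psi$, for $a\le3$. This gives $f\in(q_1,q_2)\mathcal O_0$, contrary to Proposition~\ref{prop:div}.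
\end{proof}

\section{Two model cases and the plan of the proof}\label{sec:models}

How could a structure generated by $f$ find coefficients $\alpha_1,\alpha_2$ with $f=q_1\alpha_1+q_2\alpha_2$? It can evaluate $f$ and its derivatives at real points and do algebra with the values. The first example shows that this can succeed for other generators.

\begin{example}\label{ex:success}
Replace $q_1$ by $x_2$, so that $f=x_2\phi_1+q_2\phi_2$. As $q_2$ does not involve $x_2$, we have $f(x_1,0,x_3)=q_2(x)\phi_2(x_1,0,x_3)$, and
$$\alpha_1=\frac{f(x)-f(x_1,0,x_3)}{x_2},\qquad\alpha_2=\frac{f(x_1,0,x_3)}{q_2(x)}$$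
are analytic, definable from $f$, and satisfy $f=x_2\alpha_1+q_2\alpha_2$. The recipe is linear in $f$. It evaluates $f$ at two real points that move with $x$, namely $\omega_1=x$ and $\omega_2=(x_1,0,x_3)$, and multiplies the values by meromorphic coefficients.
\end{example}

The second example shows the obstruction, for the actual $q_1,q_2$, when the recipe evaluates at $x$ only. Let $I=(q_1,q_2)$ and $\mathfrak m=(x_1,x_2,x_3)$ be ideals of $\mathbb R[x]$.

\begin{example}\label{ex:obstruction}
There are no $M\ge0$ and $\lambda_1,\lambda_2\in\operatorname{Frac}\mathbb R\{x\}$ such that $\lambda_ih\in\mathbb R\{x\}$ and $h=q_1\lambda_1h+q_2\lambda_2h$ for all $h\in I\mathfrak m^M$. Indeed, write $\lambda_i$ in lowest terms and let $\varpi$ be a prime factor of the denominator. Then $\varpi$ divides $q_jx_a^M$ for all $j$ and $a$. It does not divide both $x_1$ and $x_2$, so it divides $q_1$ and $q_2$. But $\mathbb R\{x\}/(q_1,q_2)$ is generated by $1,x_2,x_3,x_2x_3$ over $\mathbb R\{x_1\}$, by Weierstrass division, so it has dimension at most $1$, while its quotient $\mathbb R\{x\}/(\varpi)$ would have dimension $2$.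 Hence $\lambda_1,\lambda_2$ are analytic, and $1=q_1\lambda_1+q_2\lambda_2$, which is false at $0$.
\end{example}

The mechanism is that poles live on hypersurfaces, and the curve $q_1=q_2=0$ is too small to carry them. The proof of Proposition~\ref{prop:div} brings an arbitrary definable recipe into a form to which this mechanism applies.

\emph{Linearization} (Section~\ref{sec:lin}). A definable recipe need not be linear in $f$, and it needs to work for the given $f$ only. But it involves finitely many real parameters, while the Taylor coefficients of $\phi$ are almost algebraically independent. So there are derivations $\delta$ of $\mathbb R$ that kill the parameters and move the coefficients of $f$ in any direction $h\in I\mathfrak m^M$. Applying $\delta$ differentiates the recipe with respect to $f$ and yields linear operators $L_i(h)=\sum\lambda_{il\mu}\,\partial^\mu h(\omega_l)$ with $h=q_1L_1(h)+q_2L_2(h)$, of the shape seen in Example~\ref{ex:success}.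

\emph{Characteristic polynomials} (Section~\ref{sec:chi}). The points $\omega_l$ are known only on small real regions with $0$ in their closure, and they change from region to region. The contradiction has to be found on the complex curve. We show that the coordinates of the relevant $\omega_l$ are the roots of polynomials $\chi_a(T;x)$ with coefficients analytic in a full neighborhood of $0$, and that these polynomials are real-rooted for all real $x$.

\emph{A dimension estimate} (Section~\ref{sec:dim}). Real-rootedness restricts how a root $X=\omega(x)$ can meet the curve: near a point $x^0=(t_0^2,t_0^3,\mathrm it_0^4)$, the $x$ for which a root close to $x^0$ lies on the curve form a set of dimension at most $1$.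

\emph{Conclusion} (Section~\ref{sec:end}). At $x^0$ the argument of Example~\ref{ex:obstruction} goes through.

From now on we suppose, to obtain a contradiction, that
\begin{equation}\label{eq:assume}
f=q_1\alpha_1+q_2\alpha_2,
\end{equation}
where $\alpha=(\alpha_1,\alpha_2)$ is analytic and definable in $\mathcal R$ on a bounded open cube $B\subset\mathbb R^3$ centered at $0$.

\section{Linearization}\label{sec:lin}

\subsection{Derivations}
For a derivation $\delta$ of $\mathbb R$ and a series $g=\sum g_\kappa x^\kappa$ put $g^\delta=\sum\delta(g_\kappa)x^\kappa$. This is a derivation of $\mathbb R[[x]]$ that kills $\mathbb Q[x]$. Hence $f^\delta=q_1\phi_1^\delta+q_2\phi_2^\delta$, and by \eqref{eq:assume}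
\begin{equation}\label{eq:delta}
f^\delta=q_1\alpha_1^\delta+q_2\alpha_2^\delta .
\end{equation}
Let $k_0\subset\mathbb R$ be a finitely generated field and $p_1,\dots,p_m\in\mathbb R^3\setminus\{0\}$ distinct points. We call $\delta$ \emph{admissible} for $(k_0;p_1,\dots,p_m)$ if it vanishes on $k_0$ and on all $\partial^\mu f(p_j)$. The next lemma is the only place where the genericity of $\phi$ is used.

\begin{lemma}\label{lem:der}
Given $k_0$ and $p_1,\dots,p_m$, there is $M_0$ such that for all $g_1,g_2\in\mathbb R[[x]]$ of order at least $M_0$ there is an admissible derivation $\delta$ with $\phi_1^\delta=g_1$ and $\phi_2^\delta=g_2$.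
\end{lemma}

\begin{proof}
For a finite subfamily $F$ of the family $\mathfrak F$ of Lemma~\ref{lem:generic} we have $\operatorname{trdeg}_{\mathbb Q}\mathbb Q(F)\le\operatorname{trdeg}_{\mathbb Q}k_0+\operatorname{trdeg}_{k_0}k_0(F)$, so the number $|F|-\operatorname{trdeg}_{k_0}k_0(F)$ is at most $3m+\operatorname{trdeg}_{\mathbb Q}k_0$. Let $F_0$ be a finite subfamily for which this number is maximal. If $F\subset\mathfrak F\setminus F_0$ is finite, comparing the numbers for $F_0\cup F$ and $F_0$ gives $\operatorname{trdeg}_{k_0(F_0)}k_0(F_0)(F)\ge|F|$. So $\mathfrak F\setminus F_0$ is algebraically independent over $k_0(F_0)$. Let $M_0$ exceed $|\kappa|$ for all $\phi_{i,\kappa}$ in $F_0$. By (A5) there is $\delta$ that vanishes on $k_0(F_0)$ and takes the required values on $\mathfrak F\setminus F_0$. On the members of $F_0$ the required values are $0$, since $g_1,g_2$ have no terms of degree less than $M_0$.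
\end{proof}

\subsection{Witnesses}
We now write out what it means that $\alpha$ is existentially definable. Coordinates on $\mathbb R^3\times\mathbb R^2\times\mathbb R^q$ are denoted $y=(x,z,w)$.

\begin{lemma}\label{lem:wit}
There are $q$ and finitely many sets $\Sigma_j\subset\mathbb R^3\times\mathbb R^2\times\mathbb R^q$ such that the graph of $\alpha$ over $B$ is the union of the projections of the $\Sigma_j$ to the $(x,z)$-coordinates, and each $\Sigma_j$ is the set of solutions of finitely many conditions of the forms
$$P(y)=0,\qquad P(y)>0,\qquad w_v=\partial^\mu f(u(y)),$$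
where the $P$ are real polynomials, $w_v$ is one of the $w$-coordinates, $u(y)$ is a triple of $w$-coordinates, $f$ is the entire function, and $u(y)\in C$ for all $y\in\Sigma_j$.
\end{lemma}

\begin{proof}
Take an existential formula that defines the graph. For each occurrence of a function $\partial^\mu f|_C$, from the inside out, introduce existentially quantified variables for its three arguments and its value. What remains under the quantifiers is a conjunction of relations $v=\partial^\mu f|_C(u)$ between variables and of a Boolean combination of conditions $P=0$ and $P>0$. Remove negations by replacing $P\ne0$ with ($P>0$ or $-P>0$) and $P\le0$ with ($P=0$ or $-P>0$). Replace each relation $v=\partial^\mu f|_C(u)$ by the disjunction over the open faces of $C$ (for each $a$ one of $-1<u_a<1$, $u_a=1$, $u_a=-1$, together with $v=\partial^\mu f(u)$) and over the half-spaces $u_a>1$, $u_a<-1$ (together with $v=0$). The disjunctive normal form gives the $\Sigma_j$.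
\end{proof}

Let $B_j$ be the projection of $\Sigma_j$ to the $x$-coordinates, so that $B=\bigcup B_j$, and by (O3) let $w^{(j)}:B_j\to\mathbb R^q$ be definable with $(x,\alpha(x),w^{(j)}(x))\in\Sigma_j$.

\subsection{Charts}
A derivation acts on power series, but the witnesses $w^{(j)}$ are only definable; they need not be continuous or bounded near $0$. We therefore pull them back by maps that sweep out a thin open region around an arc, where (F4) expands them.

\begin{definition}
A \emph{chart} consists of an index $j$, a map $\beta(t,\xi)=\gamma(t)+t^N\xi$ with $\gamma\in\mathbb R[t]^3$, $\gamma(0)=0$, $N\ge1$, a ball $\Xi\subset\mathbb R^3$ with center $\xi_0$, and $\varepsilon>0$, such that $\beta((0,\varepsilon)\times\Xi)\subset B_j$, $\beta((-\varepsilon,\varepsilon)\times\Xi)\subset B$, and for some $d$ the map $t^d\,w^{(j)}(\beta(t,\xi))$ extends analytically to $(-\varepsilon,\varepsilon)\times\Xi$. We put $\xi'=\xi-\xi_0$ and $K=\operatorname{Frac}\mathbb R\{t,\xi'\}$.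
\end{definition}

The condition $\beta((-\varepsilon,\varepsilon)\times\Xi)\subset B$ can always be met by shrinking $\varepsilon$, since $\beta(0,\xi)=0$.

\begin{lemma}\label{lem:charts}
\begin{itemize}
\item[(a)] There is a chart with $\gamma=0$.
\item[(b)] If $O\subset B$ is open, definable in $\mathbb R_{\mathrm{an}}$, and $0\in\overline O$, there is a chart with $\beta((0,\varepsilon)\times\Xi)\subset O$.
\item[(c)] For every chart the homomorphism $\beta^*:\mathbb R[[x]]\to\mathbb R[[t,\xi']]$, $g\mapsto g\circ\beta$, is injective.
\end{itemize}
\end{lemma}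

\begin{proof}
(a) For $\xi$ in the unit ball the finitely many definable sets $\{t>0:t\xi\in B_j\}$ cover an interval $(0,\varepsilon_0)$, so one of them contains an interval with left endpoint $0$. The set of $\xi$ for which a given $j$ works is definable, so by (O2) some $j$ works on a ball. The length of the largest such interval is a positive definable function of $\xi$; by (O4) it is at least some $\varepsilon>0$ on a smaller ball. Apply (F4) to the components of $w^{(j)}(t\xi)$ and replace $t$ by $t^e$.

(b) Let $O_j$ be the interior of $O\cap B_j$. By (O2) the sets $(O\cap B_j)\setminus O_j$ are nowhere dense, so $\bigcup O_j$ is dense in $O$, and $0\in\overline{O_j}$ for some $j$. By definable choice there is a definable map $s\mapsto\gamma_0(s)\in O_j$ with $|\gamma_0(s)|<s$ for small $s>0$. By (F1) it is a convergent Puiseux series with positive exponents, so after substituting a power of the parameter, $\gamma_0(t)$ is analytic at $t=0$, $\gamma_0(0)=0$, and $\gamma_0(t)\in O_j$ for small $t>0$. By (F1) again, $\operatorname{dist}(\gamma_0(t),\mathbb R^3\setminus O_j)\ge t^{N_0}$ for some $N_0\ge1$ and small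 $t>0$. Let $\gamma$ be the Taylor polynomial of $\gamma_0$ of degree $N_0$. For $|\xi|<1$ we have $|\gamma(t)+t^{N_0+1}\xi-\gamma_0(t)|\le ct^{N_0+1}$ with $c$ independent of $\xi$, and this is less than $t^{N_0}$ for $t<1/c$. So $\gamma(t)+t^{N_0+1}\xi\in O_j$ for small $t>0$. Apply (F4) and replace $t$ by $t^e$.

(c) With $c(t)=\gamma(t)+t^N\xi_0$ we have $g\circ\beta=\sum_\kappa\partial^\kappa g(c(t))\,t^{N|\kappa|}\xi'^\kappa/\kappa!$. If this vanishes, then $\partial^\kappa g(c(t))=0$ in $\mathbb R[[t]]$ for all $\kappa$, and $t=0$ gives $\partial^\kappa g(0)=0$.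
\end{proof}

\subsection{The linearized formula}

\begin{proposition}\label{prop:lin}
Fix a chart. There are a finitely generated field $k_0\subset\mathbb R$, distinct points $p_1,\dots,p_m\in\mathbb R^3\setminus\{0\}$, finitely many distinct $\omega_l\in\mathbb R\{t,\xi'\}^3$ without constant term, and $\lambda_{il\mu}\in K$, finitely many of them nonzero, such that every derivation $\delta$ that is admissible for $(k_0;p_1,\dots,p_m)$ satisfies, with $h=f^\delta$,
\begin{equation}\label{eq:lin}
\alpha_i^\delta\circ\beta=\sum_{l,\mu}\lambda_{il\mu}\,(\partial^\mu h)\circ\omega_l\qquad(i=1,2)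
\end{equation}
in $\operatorname{Frac}\mathbb R[[t,\xi']]$.
\end{proposition}

\begin{proof}
Write $\Sigma=\Sigma_j$ and $w=w^{(j)}$ for the index $j$ of the chart. Let $\Psi=(\beta,\alpha\circ\beta,w\circ\beta)$; it maps $(0,\varepsilon)\times\Xi$ into $\Sigma$, and its components define elements of $\mathbb R\{t,\xi'\}[t^{-1}]\subset K$.

\emph{Step 1: the arguments of $f$ are analytic.} Let $u_l$ be the finitely many triples that occur as arguments of $f$ in the description of $\Sigma$. A component of $u_l\circ\Psi$ has the form $t^{-d}H$ with $H=\sum_\nu H_\nu(\xi)t^\nu$ analytic, and $|H|\le t^d$ for $t>0$ because $u_l\in C$ on $\Sigma$. This forces $H_\nu=0$ for $\nu<d$. So $\upsilon_l:=u_l\circ\Psi$ extends analytically to $(-\varepsilon,\varepsilon)\times\Xi$. Let $b_l=\upsilon_l(0,\xi_0)$.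

Let $\mathcal A$ be the ring of functions on $\mathbb R^{5+q}$ generated by the polynomials and all $\partial^\mu f\circ u_l$. It is closed under partial derivatives. For $g\in\mathcal A$ some $t^{d'}g\circ\Psi$ extends analytically to $(-\varepsilon,\varepsilon)\times\Xi$, so $g\circ\Psi$ defines an element of $K$, and this element is zero if and only if $g\circ\Psi$ vanishes on $(0,\varepsilon)\times\Xi$.

\emph{Step 2: equations that determine $z$ to first order.} We want to apply $\delta$ to the equations of $\Sigma$ and solve for $\delta(\alpha\circ\beta)$. The given equations may be useless for this; an equation such as $(z_1-w_1)^2=0$ has zero differential at every solution. So we use all relations that hold along $\Psi$. Let $\mathfrak p=\{g\in\mathcal A:g\circ\Psi=0\}$, and choose $g_1,\dots,g_s\in\mathfrak p$ whose differentials $dg_j\circ\Psi\in K^{5+q}$ are linearly independent over $K$, with $s$ maximal.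

\emph{Claim: if $(0,\dot z,\dot w)\in K^{5+q}$ is killed by $dg_1\circ\Psi,\dots,dg_s\circ\Psi$, then $\dot z=0$.}

Suppose $\dot z\ne0$; after clearing denominators the entries lie in $\mathbb R\{t,\xi'\}$. Choose $s$ coordinates, the \emph{pivots}, such that the Jacobian determinant $\Delta$ of $g_1,\dots,g_s$ with respect to them satisfies $\Delta\circ\Psi\ne0$. Choose a real point $(t_1,\xi_1)$ with $t_1>0$, close to $(0,\xi_0)$, at which $\dot z$ and $\Delta\circ\Psi$ do not vanish, and put $y_1=\Psi(t_1,\xi_1)$. Near $y_1$ the set $W=\{g_1=\dots=g_s=0\}$ is an analytic manifold of codimension $s$, and the value of $(0,\dot z,\dot w)$ at $(t_1,\xi_1)$ is tangent to $W$ at $y_1$. For each coordinate $y_\nu$ that is not a pivot let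
$$D_\nu(g)=\det\frac{\partial(g_1,\dots,g_s,g)}{\partial(\text{pivots},y_\nu)} .$$
Expanding along the last row shows that $D_\nu$ is a vector field with coefficients in $\mathcal A$, equal to $\Delta\,\partial/\partial y_\nu$ plus a combination of derivatives in the pivot directions. It kills $g_1,\dots,g_s$, so it is tangent to $W$. As $\Delta(y_1)\ne0$, the $D_\nu$ are independent near $y_1$, and there are $5+q-s=\dim W$ of them; so they form a frame of $W$. For $g\in\mathfrak p$, $D_\nu(g)\circ\Psi$ is an $(s+1)\times(s+1)$ minor of the matrix with rows $dg_1\circ\Psi,\dots,dg_s\circ\Psi,dg\circ\Psi$, which are dependent by the maximality of $s$. So $D_\nu(\mathfrak p)\subset\mathfrak p$, and all iterated derivatives $D_{\nu_1}\cdots D_{\nu_r}g$ vanish at $y_1$. Every partial derivative of $g|_W$ in local coordinates is a combination of these with analytic coefficients, so $g|_W=0$ near $y_1$. Now the equations of $\Sigma$ belong to $\mathfrak p$, and its inequalities are strict and hold at $y_1$. Hence $W\subset\Sigma$ near $y_1$, and there $z=\alpha(x)$ on $W$. A tangent vector of $W$ at $y_1$ with zero $x$-component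 therefore has zero $z$-component, a contradiction. The claim is proved.

A linear form that vanishes on the common kernel of finitely many linear forms is a combination of them. So there are $\rho_{ij}\in K$ such that $\sum_j\rho_{ij}\,\bigl(\partial g_j/\partial(z,w)\bigr)\circ\Psi$ is the coordinate form $z_i$ on $K^{2+q}$, for $i=1,2$.

\emph{Step 3: applying $\delta$.} Write $g_j=G_j\bigl(y,(\partial^\mu f\circ u_l)_{l,\mu}\bigr)$ with real polynomials $G_j(y,(Y_{l\mu}))$. Let $k_0$ be generated by the coefficients of the $G_j$ and of $\gamma$ and by the coordinates of $\xi_0$ and of the $b_l$. Let $p_1,\dots,p_m$ be the distinct nonzero points among the $b_l$. Let $\delta$ be admissible and let it act on coefficients of series in $\mathbb R[[t,\xi']][t^{-1}]$. This action is a derivation, it commutes with sums that converge formally in $\mathbb R[[t,\xi']]$, and it kills $\beta=\gamma(t)+t^N\xi_0+t^N\xi'$ and the $b_l$. Apply it termwise to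
$$\partial^\mu f(\upsilon_l)=\sum_\kappa\partial^{\mu+\kappa}f(b_l)\,(\upsilon_l-b_l)^\kappa/\kappa! .$$
Acting on the powers $(\upsilon_l-b_l)^\kappa$, it produces $\sum_a\partial_a\partial^\mu f(\upsilon_l)\,\delta(\upsilon_{l,a})$. Acting on the numbers $\partial^{\mu+\kappa}f(b_l)$, it produces $0$ if $b_l\ne0$, by admissibility, and $(\partial^\mu h)(\upsilon_l)$ if $b_l=0$, because $\delta(\partial^{\mu+\kappa}f(0))=\partial^{\mu+\kappa}h(0)$. Now apply $\delta$ to $g_j\circ\Psi=0$. The coefficients of $G_j$ are killed. The terms that contain $\delta$ of a component of $\Psi$ add up, by the chain rule, to $(dg_j\circ\Psi)\cdot\delta(\Psi)$, and $\delta(\beta)=0$. Thus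
$$\Bigl(\frac{\partial g_j}{\partial(z,w)}\circ\Psi\Bigr)\cdot\delta(\alpha\circ\beta,w\circ\beta)+\sum_{l:\,b_l=0}\ \sum_\mu\Gamma_{jl\mu}\,(\partial^\mu h)(\upsilon_l)=0,$$
where $\Gamma_{jl\mu}\in K$ is $\partial G_j/\partial Y_{l\mu}$ evaluated along $\Psi$. Multiply by $\rho_{ij}$ and sum over $j$. The first terms add up to $\delta(\alpha_i\circ\beta)$, which equals $\alpha_i^\delta\circ\beta$ since $\delta(\beta)=0$. This is \eqref{eq:lin}, with $\omega_l$ the distinct elements among the $\upsilon_l$ with $b_l=0$ and with $\lambda_{il\mu}$ the corresponding sums of the $-\rho_{ij}\Gamma_{jl\mu}$.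
\end{proof}

The right side of \eqref{eq:lin} depends on $\delta$ only through $h$. This turns the derivations into operators. Let $X=(X_1,X_2,X_3)$ be new variables; from now on $I=(q_1(X),q_2(X))$ and $\mathfrak m=(X_1,X_2,X_3)$ are ideals of $\mathbb R[X]$.

\begin{proposition}\label{prop:L}
For every chart $\beta$ there is $M_\beta$ such that for $M\ge M_\beta$ there are unique $\mathbb R$-linear maps $L_1,L_2:I\mathfrak m^M\to\mathbb R[[x]]$ with
\begin{equation}\label{eq:L}
L_i(h)\circ\beta=\sum_{l:\,\omega_l\ne0}\ \sum_\mu\lambda_{il\mu}\,\partial^\mu h(\omega_l),\qquad h(x)=q_1(x)L_1(h)+q_2(x)L_2(h).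
\end{equation}
The maps of two charts agree on $I\mathfrak m^{M'}$ for all large $M'$.
\end{proposition}

\begin{proof}
Let $M_\beta$ be at least the $M_0$ of Lemma~\ref{lem:der} for the data of Proposition~\ref{prop:lin}, and larger than all $|\mu|$ that occur in \eqref{eq:lin}. Let $h=q_1g_1+q_2g_2$ with $g_i\in\mathfrak m^M$. By Lemma~\ref{lem:der} there is an admissible $\delta$ with $\phi_i^\delta=g_i$, hence $f^\delta=h$. Put $L_i(h)=\alpha_i^\delta$. A term of \eqref{eq:lin} with $\omega_l=0$ vanishes since $|\mu|<M\le\operatorname{ord}h$. So the first formula holds, and since $\beta^*$ is injective it shows that $L_i(h)$ is independent of the choices and linear in $h$. The second formula is \eqref{eq:delta}. Given two charts, apply Lemma~\ref{lem:der} to the compositum of the two fields and the union of the two sets of points. For large $M'$ every $h\in I\mathfrak m^{M'}$ is then $f^\delta$ for a $\delta$ that is admissible for both charts, and both operators send $h$ to $\alpha_i^\delta$.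
\end{proof}

We discard the $\omega_l$ that are zero, so that from now on all $\omega_l\ne0$.

\section{Characteristic polynomials}\label{sec:chi}

Fix a chart with $\gamma=0$, so $\beta=t^N\xi$, with field $K$ and data $\omega_l,\lambda_{il\mu}$, and fix $M\ge M_\beta$. Put
$$\mathfrak a=I\mathfrak m^M,\qquad Q=\mathbb R\{x\},\qquad\Phi=\operatorname{Frac}Q,$$
and let $e_0$ be the largest $|\mu|$ in \eqref{eq:L}. For an $\mathbb R$-algebra $R$ let $\mathfrak a_R=\mathfrak aR[X]=R\otimes_{\mathbb R}\mathfrak a$. We regard $K$ as an extension of $\Phi$ through $\beta^*$. A chart with $\gamma=0$ fills an open cone, and this gives convergence.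

\begin{lemma}\label{lem:conv}
$L_i(h)\in Q$ for all $h\in\mathfrak a$.
\end{lemma}

\begin{proof}
By \eqref{eq:L} the formal series $L_i(h)\circ\beta$ lies in $K$, so it converges by (A2). Let $L_i(h)=\sum F_j$ with $F_j$ homogeneous of degree $j$. Then $L_i(h)\circ\beta=\sum_jt^{Nj}F_j(\xi)$ is bounded by some $c$ on a complex polydisc $|t|\le\rho_0$, $|\xi_a-\xi_{0,a}|\le\rho$. Cauchy's estimates in $t$ give $|F_j(\xi)|\le cR^j$ with $R=\rho_0^{-N}$, and then in $\xi$ they give $|\partial^\kappa F_j(\xi_0)/\kappa!|\le cR^j\rho^{-|\kappa|}$. The Taylor expansion of $F_j$ at $\xi_0$ has at most $(j+1)^3$ terms, each of degree at most $j$. With $s=1+|\xi_0|$ we get $|F_j|\le c(j+1)^3R^j\max(1,s/\rho)^j$ on the unit polydisc around $0$. The same bound holds for each coefficient of $F_j$, so $\sum F_j$ converges near $0$.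
\end{proof}

Extend $L_i$ to a $Q$-linear map $\Lambda_i:\mathfrak a_Q\to Q$. For $h=h(x;X)\in\mathfrak a_Q$, \eqref{eq:L} gives
\begin{equation}\label{eq:three}
h(x;x)=q_1(x)\Lambda_1(h)+q_2(x)\Lambda_2(h),\qquad\Lambda_i(h)\circ\beta=\sum_{l,\mu}\lambda_{il\mu}\,(\partial_X^\mu h)(\beta;\omega_l).
\end{equation}
The $\Lambda_i$ are defined over $Q$, while the points $\omega_l$ are defined over $K$ only. To extract from $\Lambda_i$ the points at which it evaluates, we take the largest quotient of $\mathfrak a_Q$ that $\Lambda_1,\Lambda_2$ can see and on which the $X_a$ still act; the eigenvalues of $X_a$ on it will be coordinates of the $\omega_l$. Let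
$$\mathcal K=\{h\in\mathfrak a_Q:\Lambda_i(Ph)=0\text{ for all }P\in Q[X],\ i=1,2\},\qquad E=\mathfrak a_Q/\mathcal K .$$
This is a $Q[X]$-module.

\begin{lemma}\label{lem:E}
Finitely many of the functionals $\varphi_{i,\kappa}:\mathfrak a_\Phi\to\Phi$, $h\mapsto\Lambda_i(X^\kappa h)$, span all of them over $\Phi$, and $E$ is a finitely generated torsion-free $Q$-module.
\end{lemma}

\begin{proof}
View the $\varphi_{i,\kappa}$ in the $K$-vector space $\operatorname{Hom}_\Phi(\mathfrak a_\Phi,K)$. By \eqref{eq:three} and the Leibniz rule, each is a $K$-combination of the finitely many maps $h\mapsto(\partial_X^\nu h)(\beta;\omega_l)$, $|\nu|\le e_0$. If functionals $\varphi_1,\dots,\varphi_n:\mathfrak a_\Phi\to\Phi$ are independent over $\Phi$, then $\det(\varphi_i(h_j))\ne0$ for suitable $h_1,\dots,h_n$, so they are independent over $K$. Hence $n$ is bounded. Choose a basis $\varphi_1,\dots,\varphi_n$ of the span among the $\varphi_{i,\kappa}$. Their common kernel in $\mathfrak a_Q$ is $\mathcal K$, so they embed $E$ in $Q^n$, and $Q$ is Noetherian.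
\end{proof}

The lemma holds for every $M'\ge M$ in place of $M$, with the restrictions of the $\Lambda_i$. The next lemma computes eigenvalues in an arbitrary chart.

\begin{lemma}\label{lem:split}
Let $\beta'$ be a chart with field $K'$ and data $\omega_l',\lambda'_{il\mu}$, $|\mu|\le e'$. Let $M'\ge M$ be such that $L_i(h)\circ\beta'=\sum\lambda'_{il\mu}\,\partial^\mu h(\omega'_l)$ for all $h\in\mathfrak a'=I\mathfrak m^{M'}$, and let $E'$ be the module formed with $M'$ in place of $M$. View $K'$ as an extension of $\Phi$ through $\beta'^*$. Then $E'\otimes_QK'$ is killed by every $P\in K'[X]$ that vanishes to order greater than $e'$ at all $\omega_l'$. The characteristic polynomial $\chi$ of $X_a$ on $E'\otimes_Q\Phi$ satisfies $\beta'^*\chi=\prod_l(T-\omega'_{l,a})^{n_l}$ with integers $n_l\ge0$.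
\end{lemma}

\begin{proof}
With $\varphi_1,\dots,\varphi_n$ as in the proof of Lemma~\ref{lem:E} for $M'$, the module $E'$ is $\mathfrak a'_Q$ modulo the kernel of $(\varphi_1,\dots,\varphi_n)$. As $K'$ is flat over $Q$, the module $E'\otimes_QK'$ is $\mathfrak a'_{K'}$ modulo the kernel of the $K'$-linear extension of $(\varphi_1,\dots,\varphi_n)$. By hypothesis the $K'$-linear extension of $\varphi_{i,\kappa}$ is $h\mapsto\sum\lambda'_{il\mu}\,\partial^\mu(X^\kappa h)(\omega'_l)$. It vanishes on $Ph$ if $P$ vanishes to order greater than $e'$ at all $\omega'_l$. In particular $\prod_l(X_a-\omega'_{l,a})^{e'+1}$ acts as $0$, so every eigenvalue of $X_a$ on $E'\otimes_QK'$ is one of the $\omega'_{l,a}$, and the characteristic polynomial of $X_a$ on $E'\otimes_QK'$ is $\beta'^*\chi$.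
\end{proof}

Let $r=\dim_\Phi E\otimes_Q\Phi$, and for $a=1,2,3$ let $\chi_a\in\Phi[T]$ be the characteristic polynomial of $X_a$ on $E\otimes_Q\Phi$.

\begin{proposition}\label{prop:chi}
The polynomials $\chi_a=\chi_a(T;x)$ are monic of degree $r$ with coefficients in $Q$, and:
\begin{itemize}
\item[(a)] $\Lambda_i(\chi_a(X_a;x)\,h)=0$ for all $h\in\mathfrak a_Q$ and $i=1,2$;
\item[(b)] $\chi_a(x_a;x)=0$;
\item[(c)] $\chi_a(T;0)=T^r$;
\item[(d)] $\chi_a(T;x)$ is real-rooted for all real $x$ near $0$.
\end{itemize}
\end{proposition}

\begin{proof}
As $X_a$ acts on the finitely generated $Q$-module $E$, it satisfies a monic equation over $Q$, so its eigenvalues are integral over $Q$. The coefficients of $\chi_a$ are then integral over $Q$ and lie in $\Phi$; a factorial ring is integrally closed, so they lie in $Q$.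

(a) By the Cayley--Hamilton theorem $\chi_a(X_a)$ kills $E\otimes_Q\Phi$, which contains $E$ as $E$ is torsion-free. So $\chi_a(X_a)h\in\mathcal K$.

(b) Apply \eqref{eq:three} to $\chi_a(X_a;x)\,q_1(X)X_1^M$. By (a) the right side is $0$, so $\chi_a(x_a;x)\,q_1(x)x_1^M=0$ in the domain $Q$.

(c) Lemma~\ref{lem:split} with $\beta'=\beta$, $M'=M$ gives $\chi_a(T;\beta)=\prod_l(T-\omega_{l,a})^{n_l}$. At $(t,\xi')=(0,0)$ both $\beta$ and the $\omega_l$ vanish.

(d) A second chart computes $L_i$ only on $I\mathfrak m^{M'}$ for large $M'$, so we first show that $\chi_a$ does not change when $M$ is replaced by $M'\ge M$. The submodule $\mathcal K'$ formed with $M'$ is $\mathcal K\cap\mathfrak a'_Q$, so $E'\to E$ is injective, and so is $E'\otimes_QK\to E\otimes_QK$, with image $\mathfrak m^{M'-M}(E\otimes_QK)$. Since $\omega_l\ne0$, there is $a(l)$ with $\omega_{l,a(l)}\ne0$. The polynomial $P=\prod_l(X_{a(l)}-\omega_{l,a(l)})^{e_0+1}$ kills $E\otimes_QK$ by Lemma~\ref{lem:split}, and $P(0)\ne0$. So $P_1=1-P/P(0)\in\mathfrak mK[X]$ acts as the identity, and $E\otimes_QK=P_1^{M'-M}(E\otimes_QK)\subset\mathfrak m^{M'-M}(E\otimes_QK)$.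 Thus $E'\otimes_Q\Phi\to E\otimes_Q\Phi$ is an injection between spaces of the same dimension that commutes with $X_a$, and the characteristic polynomials agree.

Now suppose that (d) fails. Take an open ball around $0$, contained in $B$, such that the coefficients of $\chi_a$ converge near its closure, and let $O$ be the set of $x$ in the ball for which $\chi_a(\cdot\,;x)$ has a nonreal root. Then $O$ is open, definable in $\mathbb R_{\mathrm{an}}$, and $0\in\overline O$. Let $\beta'$ be a chart as in Lemma~\ref{lem:charts}(b). By Proposition~\ref{prop:L} the hypothesis of Lemma~\ref{lem:split} holds for large $M'$, so $\chi_a(T;\beta'(t,\xi))=\prod_l(T-\omega'_{l,a}(t,\xi))^{n_l}$ with real convergent series $\omega'_{l,a}$. For small $t>0$ and $\xi$ near the center of the ball of $\beta'$, all roots are real although $\beta'(t,\xi)\in O$. This is a contradiction.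
\end{proof}

\begin{example}\label{ex:chi}
For the recipe of Example~\ref{ex:success}, with $I=(X_2,q_2(X))$, the conditions $\Lambda_i(Ph)=0$ say that $h$ vanishes at $X=x$ and at $X=(x_1,0,x_3)$. The elements $(s_0+s_1X_2)\,q_2(X)X_1^M$ with $s_0,s_1\in\Phi$ take arbitrary pairs of values at these two points, so $E\otimes_Q\Phi=\Phi^2$ and
$$\chi_1=(T-x_1)^2,\qquad\chi_2=T(T-x_2),\qquad\chi_3=(T-x_3)^2 .$$
\end{example}

\section{Real-rooted polynomials along the complex curve}\label{sec:dim}

By Proposition~\ref{prop:chi} the coefficients of the $\chi_a$ are holomorphic on a polydisc around $0\in\mathbb C^3$. For small $t_0>0$ put $x^0=(t_0^2,t_0^3,\mathrm it_0^4)$, and let $\mathcal Z$ be the germ at $(x^0,x^0)\in\mathbb C^6$ of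
$$\{(x,X):\chi_a(X_a;x)=0\ (a=1,2,3),\ q_1(X)=q_2(X)=0\}.$$
By Proposition~\ref{prop:chi}(b) it contains the points $(x,x)$ with $x$ on the curve. The aim of this section is to show that it has no larger dimension.

\begin{proposition}\label{prop:dim}
For all sufficiently small $t_0>0$, $\dim\mathcal Z\le1$.
\end{proposition}

\begin{remark}\label{rem:why}
The shape of $q_1,q_2$ and the choice of the base point both matter.

(i) In Example~\ref{ex:chi} the corresponding germ at $x^0=(t_0,0,\mathrm it_0^2)$ contains all $(x,X)$ with $X=(x_1,0,x_3)$ and $x_3^2+x_1^4=0$. Here $x_2$ is free and the dimension is $2$: the extra root $T=0$ of $\chi_2$ solves the equation $X_2=0$ of the curve. For our curve the analogous ways to free one coordinate $x_a$ would be to give $\chi_1$, $\chi_2$ or $\chi_3$ the extra factor $T^3-x_2^2$, $T^2-x_1^3$ or $T^2+x_1^4$. None of these is real-rooted for all real $x$ near $0$: take $x_2\ne0$, $x_1<0$, and $x_1\ne0$ respectively.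

(ii) At the origin the estimate does not follow from Proposition~\ref{prop:chi}(b)--(d). The polynomials $\chi_a=(T-x_a)(T-x_1)$ have these properties, and the set above contains the plane $\{X=0,\ x_1=0\}$. Near $(x^0,x^0)$ the root $x_1$ of $\chi_2$ and $\chi_3$ is away from $x_2^0$ and $x_3^0$, and only $X=x$ remains.
\end{remark}

Call a monic polynomial $\chi=T^r+\sum_{i=1}^rc_i(z)T^{r-i}$ with $c_i\in\mathbb R\{z_1,z_2,z_3\}$ a \emph{hyperbolic family} if $c_i(0)=0$ for all $i$ and $\chi(T;z)$ is real-rooted for all real $z$ near $0$. The degree $r=0$, $\chi=1$, is allowed. By Proposition~\ref{prop:chi}(c),(d) the $\chi_a$ are hyperbolic families. The basic fact is that roots of such a family are at most of the size of $|z|$; this is what excludes $T^2-z_1$.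

\begin{lemma}\label{lem:H}
In a hyperbolic family, $\operatorname{ord}c_i\ge i$ for all $i$.
\end{lemma}

\begin{proof}
It suffices to prove $\operatorname{ord}_tc_i(tv)\ge i$ for all real $v$, since then the homogeneous parts of $c_i$ of degree less than $i$ vanish on $\mathbb R^3$. So let $c_i\in\mathbb R\{t\}$ and suppose $\kappa=\min_i\operatorname{ord}(c_i)/i<1$. Then $0<\kappa<1$. Let $h_i$ be the coefficient of $t^{\kappa i}$ in $c_i$, with $h_i=0$ if $\kappa i\notin\mathbb Z$; not all $h_i$ vanish, and $h_1=0$. As $s\to0^+$, the real-rooted polynomials $s^{-\kappa r}\chi(s^\kappa Z;\pm s)=Z^r+\sum s^{-\kappa i}c_i(\pm s)Z^{r-i}$ converge to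
$$H_+=Z^r+\sum h_iZ^{r-i},\qquad H_-=Z^r+\sum_{\kappa i\in\mathbb Z}(-1)^{\kappa i}h_iZ^{r-i},$$
so $H_+$ and $H_-$ are real-rooted. The sum of the squares of the roots of $H_+$ is $h_1^2-2h_2=-2h_2$, and it is positive because $H_+\ne Z^r$. So $h_2<0$; hence $2\kappa\in\mathbb Z$ and $\kappa=\frac12$. Then the sum of the squares of the roots of $H_-$ is $2h_2<0$, which is impossible.
\end{proof}

The lemma allows two operations. The \emph{initial polynomial} of $\chi$ is $\chi^0(Y;z)=Y^r+\sum\bar c_i(z)Y^{r-i}$, where $\bar c_i$ is the homogeneous part of degree $i$ of $c_i$. It sees only roots of the same size as $z$. Along our curve the coordinates have the different sizes $t^2,t^3,t^4$, and blow-ups bring them to the same size. Put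
$$\pi_1(z)=(z_1,z_1z_2,z_1z_3),\qquad\pi_2(z)=(z_2z_1,z_2,z_2z_3).$$

\begin{lemma}\label{lem:blow}
Let $\chi$ be a hyperbolic family.
\begin{itemize}
\item[(a)] For real $z$, $\chi^0(Y;z)$ is real-rooted. If $s_\nu\to0^+$, $(Y_\nu,z_\nu)\to(Y,z)$ in $\mathbb C^4$ and $\chi(s_\nu Y_\nu;s_\nu z_\nu)=0$ for large $\nu$, then $\chi^0(Y;z)=0$.
\item[(b)] For $a\in\{1,2\}$ there is a hyperbolic family $\chi^{[a]}$ with the following property: if $(Y_\nu,z_\nu)\to(0,0)$ in $\mathbb C^4$, $z_{\nu,a}\ne0$ and $\chi(z_{\nu,a}Y_\nu;\pi_a(z_\nu))=0$ for large $\nu$, then $\chi^{[a]}(Y_\nu;z_\nu)=0$ for large $\nu$.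
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:H}, $c_i(z)=\bar c_i(z)+O(|z|^{i+1})$, so $s_\nu^{-i}c_i(s_\nu z_\nu)\to\bar c_i(z)$. Hence $s_\nu^{-r}\chi(s_\nu Y_\nu;s_\nu z_\nu)\to\chi^0(Y;z)$. With $z_\nu=z$ real, the same limit exhibits $\chi^0(\cdot\,;z)$ as a limit of monic real-rooted polynomials.

(b) Put $\hat\chi(Y;z)=z_a^{-r}\chi(z_aY;\pi_a(z))=Y^r+\sum z_a^{-i}c_i(\pi_a(z))Y^{r-i}$. All components of $\pi_a$ are divisible by $z_a$ and $\operatorname{ord}c_i\ge i$, so the coefficients lie in $\mathbb R\{z\}$. For real $z$ near $0$ the polynomial $\hat\chi$ is real-rooted, by scaling if $z_a\ne0$ and as a limit if $z_a=0$. Write $\hat\chi(Y;0)=Y^mH(Y)$ with $H(0)\ne0$. By (A1), $\hat\chi=\chi^{[a]}\chi^*$ with monic factors, $\chi^{[a]}(Y;0)=Y^m$ and $\chi^*(Y;0)=H$. As a factor of a real-rooted polynomial, $\chi^{[a]}$ is a hyperbolic family. For a sequence as in the statement, $\hat\chi(Y_\nu;z_\nu)=0$ and $\chi^*(Y_\nu;z_\nu)\to H(0)\ne0$.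
\end{proof}

We measure points of $\mathcal Z$ in coordinates scaled to the curve: $x=(t^2,\eta t^3,\sigma t^4)$ and $X=((t\theta)^2,(t\theta)^3,\mathrm i(t\theta)^4)$. The base point is $(\eta,\sigma,\theta)=(1,\mathrm i,1)$. In the limit $t\to0$ the three equations determine $\theta$, $\eta$, $\sigma$ one after the other.

\begin{lemma}\label{lem:limit}
There is $\varrho\in(0,\frac12)$ with the following property. Let $t_\nu\to0^+$ and $(\eta_\nu,\sigma_\nu,\theta_\nu)\to(\eta,\sigma,\theta)$ in $\mathbb C^3$, with $|\eta-1|,|\sigma-\mathrm i|,|\theta-1|\le\varrho$, and suppose that $x_\nu=(t_\nu^2,\eta_\nu t_\nu^3,\sigma_\nu t_\nu^4)$ satisfies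
\begin{equation}\label{eq:scaled}
\chi_1(t_\nu^2\theta_\nu^2;x_\nu)=\chi_2(t_\nu^3\theta_\nu^3;x_\nu)=\chi_3(\mathrm it_\nu^4\theta_\nu^4;x_\nu)=0 .
\end{equation}
Then $(\eta,\sigma,\theta)=(1,\mathrm i,1)$.
\end{lemma}

\begin{proof}
Let $\Gamma_2=\chi_2^{[1]}$, $\Gamma_3=\chi_3^{[1]}$, $\Delta=\Gamma_3^{[2]}$, and define polynomials in one variable
$$\Pi_1(\theta)=\chi_1^0(\theta^2;1,0,0),\qquad\Pi_2(\eta)=\Gamma_2^0(1;0,\eta,0),\qquad\Pi_3(\sigma)=\Delta^0(\mathrm i;1,1,\sigma).$$
They are nonzero: $\Pi_1$ is monic; $\Pi_2(0)=1$ because the nonleading coefficients of $\Gamma_2^0$ are homogeneous of positive degree; and $\Pi_3(\sigma)\ne0$ for real $\sigma$ because $\Delta^0(Y;1,1,\sigma)$ is real-rooted and so does not have the root $\mathrm i$. Choose $\varrho\in(0,\frac12)$ such that $\Pi_1,\Pi_2,\Pi_3$ have no zeros in the closed discs of radius $\varrho$ around $1,1,\mathrm i$ except possibly the centers. Consider a sequence as in the statement; we omit the index $\nu$ on $t$, and $\eta\ne0$ since $\varrho<\frac12$.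

\emph{First equation.} We have $x_\nu=t^2(1,\eta_\nu t,\sigma_\nu t^2)$. Lemma~\ref{lem:blow}(a) with $s=t^2$ gives $\Pi_1(\theta)=0$. So $\theta=1$.

\emph{Second equation.} We have $x_\nu=\pi_1(z_\nu)$ with $z_\nu=(t^2,\eta_\nu t,\sigma_\nu t^2)\to0$, and $t^3\theta_\nu^3=t^2\cdot t\theta_\nu^3$. By Lemma~\ref{lem:blow}(b), $\Gamma_2(t\theta_\nu^3;z_\nu)=0$ for large $\nu$. As $z_\nu=t(t,\eta_\nu,\sigma_\nu t)$, part (a) with $s=t$ gives $\Gamma_2^0(\theta^3;0,\eta,0)=0$. Since $\theta=1$, this is $\Pi_2(\eta)=0$. So $\eta=1$.

\emph{Third equation.} As $\mathrm it^4\theta_\nu^4=t^2\cdot\mathrm it^2\theta_\nu^4$, part (b) gives $\Gamma_3(\mathrm it^2\theta_\nu^4;z_\nu)=0$. The root has size $t^2$ while $z_\nu$ has size $t$, so we blow up again. We have $z_\nu=\pi_2(z_\nu')$ with $z_\nu'=(t/\eta_\nu,\eta_\nu t,\sigma_\nu t/\eta_\nu)\to0$, and $\mathrm it^2\theta_\nu^4=\eta_\nu t\cdot\mathrm it\theta_\nu^4/\eta_\nu$. By (b), $\Delta(\mathrm it\theta_\nu^4/\eta_\nu;z_\nu')=0$ for large $\nu$, and (a) with $s=t$ gives $\Delta^0(\mathrm i\theta^4/\eta;1/\eta,\eta,\sigma/\eta)=0$. Since $\theta=\eta=1$, this is $\Pi_3(\sigma)=0$.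 So $\sigma=\mathrm i$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dim}]
Let $X$ be near $x^0$ with $q_1(X)=q_2(X)=0$, and put $\tau=X_2/X_1$, which is near $t_0$. Then $\tau^2=X_2^2/X_1^2=X_1$, $X_2=\tau X_1=\tau^3$, and $X_3^2=-\tau^8$, so $X_3=\mathrm i\tau^4$ since $X_3$ is near $\mathrm it_0^4$. Write $\tau=t_0\theta$.

Let $\|\cdot\|$ be the distance from $(1,\mathrm i,1)$ in the maximum norm, and let $\mathcal A_{t_0}$ be the set of $(\eta,\sigma,\theta)$ with $\|(\eta,\sigma,\theta)\|<\varrho$ that satisfy \eqref{eq:scaled} with $t_0,\eta,\sigma,\theta$ in place of $t_\nu,\eta_\nu,\sigma_\nu,\theta_\nu$. For small $t_0$ all series converge there, and $\mathcal A_{t_0}$ is an analytic subset of the polydisc $\{\|\cdot\|<\varrho\}$. Suppose $\dim\mathcal Z\ge2$. By (A4), $(x^0,x^0)$ is not isolated in $\mathcal Z\cap\{x_1=t_0^2\}$. The points of this intersection have the form $x=(t_0^2,\eta t_0^3,\sigma t_0^4)$, $X=(t_0^2\theta^2,t_0^3\theta^3,\mathrm it_0^4\theta^4)$ with $(\eta,\sigma,\theta)\in\mathcal A_{t_0}$ near $(1,\mathrm i,1)$. So $(1,\mathrm i,1)$ is not isolated in $\mathcal A_{t_0}$.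 Then $\mathcal A_{t_0}$ meets $\{\|\cdot\|=\varrho/2\}$: otherwise $\mathcal A_{t_0}\cap\{\|\cdot\|<\varrho/2\}=\mathcal A_{t_0}\cap\{\|\cdot\|\le\varrho/2\}$ would be a compact analytic set, hence finite by (A4). If $\dim\mathcal Z\ge2$ for a sequence of values $t_0\to0^+$, a subsequence of the points found converges to a limit at distance $\varrho/2$ from $(1,\mathrm i,1)$, contrary to Lemma~\ref{lem:limit}.
\end{proof}

\section{End of the proof of Proposition~\ref{prop:div}}\label{sec:end}

\emph{Moving to $x^0$.} Each $\Lambda_i(h)$, $h\in\mathfrak a$, converges near $0$; to evaluate at $x^0$ we need a common domain of convergence. Let $\kappa_1,\dots,\kappa_n$ generate the ideal $\mathfrak a$ of $\mathbb R[X]$, and let $Q_0\subset Q$ be the $\mathbb R$-algebra generated by the coefficients of the $\chi_a$. Let $h=\sum P_j\kappa_j$ with $P_j\in\mathbb R[X]$. Dividing successively by the monic polynomials $\chi_a(X_a)$ in $Q_0[X]$, we get $P_j=\sum_a\chi_a(X_a)P_{a,j}+\sum_\nu p_{j\nu}X^\nu$ with $P_{a,j}\in Q_0[X]$, $p_{j\nu}\in Q_0$, where $\nu$ runs over the exponents with all $\nu_a<r$. By Proposition~\ref{prop:chi}(a),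 $\Lambda_i(h)=\sum p_{j\nu}\Lambda_i(X^\nu\kappa_j)$. So all $\Lambda_i(h)$, $h\in\mathfrak a$, and the coefficients of the $\chi_a$ converge on a common polydisc $\mathcal U$ around $0\in\mathbb C^3$. For $h\in\mathfrak a$, the first identity in \eqref{eq:three} and Proposition~\ref{prop:chi}(a),(b) are identities between functions holomorphic on $\mathcal U$ that hold near $0$, hence on $\mathcal U$.

Choose $t_0$ as in Proposition~\ref{prop:dim} with $x^0\in\mathcal U$. Let $S$ be the ring of germs of holomorphic functions at $x^0$, with maximal ideal $\mathfrak m_S$. Take germs at $x^0$ and extend $S$-linearly. This gives $\Lambda_i:\mathfrak a_S\to S$ with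
\begin{equation}\label{eq:S}
h(x)=q_1\Lambda_1(h)+q_2\Lambda_2(h),\qquad\Lambda_i(\chi_a(X_a)h)=0,\qquad\chi_a(x_a;x)=0
\end{equation}
for all $h\in\mathfrak a_S$, where $h(x)\in S$ denotes the result of substituting $X=x$.

\emph{Discarding the distant roots.} By (A1) factor $\chi_a=\chi_a'\chi_a''$ into monic polynomials in $S[T]$ with $\chi_a'(T;x^0)=(T-x_a^0)^{d_a}$ and $\chi_a''(x_a^0;x^0)\ne0$. Then $\chi_a''(x_a;x)$ is a unit of $S$, so $\chi_a'(x_a;x)=0$ by \eqref{eq:S}; in particular $d_a\ge1$. Let $\mathfrak c=(\chi_1'(X_1),\chi_2'(X_2),\chi_3'(X_3))\subset S[X]$, so that $c(x)=0$ for $c\in\mathfrak c$. Put $U=\prod_a\chi_a''(X_a)\in S[X]$ and $\Lambda_i'(h)=\Lambda_i(Uh)$. Since $U\chi_a'(X_a)$ is a multiple of $\chi_a(X_a)$, \eqref{eq:S} gives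
\begin{equation}\label{eq:U}
\Lambda_i'(\mathfrak c\,\mathfrak a_S)=0,\qquad U(x)\,h(x)=q_1\Lambda_1'(h)+q_2\Lambda_2'(h)\quad(h\in\mathfrak a_S),
\end{equation}
and $U(x)$ is a unit of $S$.

\emph{The ideal of denominators.} We would like to put $h=1$ in \eqref{eq:U}, but $1\notin\mathfrak a_S$. Let $J=S\cap(\mathfrak a_S+\mathfrak c)$, the ideal of those $s\in S$ that agree with an element of $\mathfrak a_S$ modulo $\mathfrak c$. We claim that $\dim S/J\le1$. Let $\mathcal B=S[X]/\mathfrak c$. It is free over $S$ on the monomials $X^\nu$ with $\nu_a<d_a$. Let $\mathcal O'$ be the ring of holomorphic germs at $(x^0,x^0)\in\mathbb C^6$. Each $\chi_a'(X_a)$ is a Weierstrass polynomial in $X_a-x_a^0$, so Weierstrass division in $X_3$, $X_2$, $X_1$ in turn shows that $\mathcal O'/\mathfrak c\mathcal O'$ is free over $S$ on the same monomials. Hence $\mathcal B=\mathcal O'/\mathfrak c\mathcal O'$. As $x_1^0\ne0$, $X_1$ is a unit in $\mathcal B$; so $\mathfrak m\mathcal B=\mathcal B$, and the image of $\mathfrak a_S$ in $\mathcal B$ is $I\mathcal B$. The zero set of $(\mathfrak c,q_1(X),q_2(X))\mathcal O'$ is $\mathcal Z$,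 because the $\chi_a''(X_a;x)$ do not vanish at $(x^0,x^0)$. By (A4) and Proposition~\ref{prop:dim}, $\dim\mathcal B/I\mathcal B\le1$. Finally $J$ is the kernel of the finite map $S\to\mathcal B/I\mathcal B$, so $\dim S/J\le1$ by (A4). Since $\dim S=3$ and $\dim S/(\varpi)=2$ for a prime element $\varpi$, we conclude that $J\ne0$ and that no prime element of $S$ divides all elements of $J$.

\emph{The contradiction.} Let $s,s'\in J$, say $s=h+c$ and $s'=h'+c'$ with $h,h'\in\mathfrak a_S$ and $c,c'\in\mathfrak c$. Then
$$sh'-s'h=(h+c)h'-(h'+c')h=ch'-c'h\in\mathfrak c\,\mathfrak a_S,$$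
so $s\Lambda_i'(h')=s'\Lambda_i'(h)$ by \eqref{eq:U}. Hence $\lambda_i=\Lambda_i'(h)/s\in\operatorname{Frac}S$ does not depend on the choice of $s\in J\setminus\{0\}$ and $h$, and $s\lambda_i\in S$ for all $s\in J$. The denominator of $\lambda_i$ in lowest terms divides every element of $J$, so it is a unit, and $\lambda_i\in S$. (In homological terms, $\operatorname{Ext}^1_S(S/J,S)=0$.) Take $s=h+c\ne0$ in $J$. Then $h(x)=s-c(x)=s$, and \eqref{eq:U} reads $U(x)\,s=(q_1\lambda_1+q_2\lambda_2)\,s$. Thus $U(x)=q_1\lambda_1+q_2\lambda_2\in\mathfrak m_S$, as $q_1(x^0)=q_2(x^0)=0$. But $U(x)$ is a unit. So \eqref{eq:assume} is impossible, which proves Proposition~\ref{prop:div} and with it Theorem~\ref{thm:A}. \qed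

\section{The plane}\label{sec:plane}

Let $\mathcal R$ be an arbitrary o-minimal expansion of $\overline{\mathbb R}$ and $\Omega\subset\mathbb R^2$ open and definable. By (O1), $\mathcal O(\Omega)$ is the product of the rings of the finitely many components of $\Omega$, so we assume that $\Omega$ is connected and nonempty. Then $A=\mathcal O(\Omega)$ is a domain, and the zero set of a nonzero element is nowhere dense.

The starting point is the identity $h=\sum_i(hf_i/k)f_i$ with $k=\sum f_i^2$. It puts $h$ into the ideal $(f_1,\dots,f_r)A$ as soon as the quotients $hf_i/k$ are analytic. For $(f_1,f_2)=(x_1,x_2)$ and $h=x_1$ the quotient $x_1^2/(x_1^2+x_2^2)$ is not analytic at $0$. The proof of Lemma~\ref{lem:max}(b) shows the remedy: subtract from $h$ a global combination of the $f_i$ so that the difference becomes divisible by $k$. In general we choose the $f_i$ so that the quotients can fail at finitely many points only, solve the problem at these points in the rings $\mathcal O_b$ up to finite-dimensional obstructions, and globalize the local solutions by squeezing maps.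

\subsection{Local division and factorization}
For $b\in\Omega$ let $R_b$ be the ring of all analytic germs at $b$, with maximal ideal $\mathfrak M$, and let $\mathfrak m$ be the maximal ideal of $\mathcal O_b$. By Lemma~\ref{lem:max}(a), both ideals are generated by the two coordinates centered at $b$, $\mathcal O_b\cap\mathfrak M^j=\mathfrak m^j$, and $\mathcal O_b/\mathfrak m^j=R_b/\mathfrak M^j$ has finite dimension over $\mathbb R$. The dimension $2$ enters through the following fact.
\begin{itemize}
\item[(P)] Elements of $R_b$ have no common prime factor if and only if they generate an ideal that contains a power of $\mathfrak M$. In this case they have no common zero near $b$ other than $b$. The same holds in the ring of holomorphic germs in two variables.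
\end{itemize}
Indeed, by (A1) the prime ideals are $0$, the principal ideals of prime elements, and $\mathfrak M$; an ideal contained in no prime but $\mathfrak M$ has a radical that contains $\mathfrak M$. Conversely, no prime element divides powers of both coordinates. By (A3) the condition is stable:
\begin{equation}\label{eq:stable}
\mathfrak M^\nu\subset(d,e),\quad d'-d,\ e'-e\in\mathfrak M^{\nu+1}\quad\Longrightarrow\quad\mathfrak M^\nu\subset(d',e'),
\end{equation}
since $\mathfrak M^\nu\subset(d,e)\subset(d',e')+\mathfrak M^{\nu+1}$.

\begin{lemma}\label{lem:primary}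
If $e_1,\dots,e_r\in\mathcal O_b$ and $\mathfrak M^\nu\subset(e_1,\dots,e_r)R_b$, then $\mathfrak m^\nu\subset(e_1,\dots,e_r)\mathcal O_b$.
\end{lemma}

\begin{proof}
For a monomial $y$ of degree $\nu$ in the coordinates centered at $b$ write $y=\sum a_ie_i$ with $a_i\in R_b$, and let $a_i^0$ be the Taylor polynomial of $a_i$ of degree $\nu$. Then $y-\sum a_i^0e_i\in\mathcal O_b\cap\mathfrak M^{\nu+1}=\mathfrak m^{\nu+1}$. So $\mathfrak m^\nu\subset(e_1,\dots,e_r)\mathcal O_b+\mathfrak m^{\nu+1}$, and (A3) applies.
\end{proof}

To use this lemma we must divide given definable germs by their greatest common divisor, which a priori is only analytic. A factorization into coprime germs is found by approximating it with polynomials and correcting the error by an algebraic formula.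

\begin{lemma}\label{lem:factor}
If $0\ne g\in\mathcal O_b$ and $d\in R_b$ divides $g$, then $d$ is associated in $R_b$ to an element of $\mathcal O_b$.
\end{lemma}

\begin{proof}
(i) Let $g=de$ with coprime nonunits $d,e$. By (P), $\mathfrak M^\nu\subset(d,e)R_b$ for some $\nu\ge1$. Let $d_0,e_0$ be the Taylor polynomials of $d,e$ of degree $3\nu$. By \eqref{eq:stable} and Lemma~\ref{lem:primary}, $\mathfrak m^\nu\subset J:=(d_0,e_0)\mathcal O_b$. The germ $g-d_0e_0=(d-d_0)e+d_0(e-e_0)$ lies in $\mathcal O_b$ and has order at least $3\nu+1$, so it lies in $\mathfrak m^{3\nu+1}\subset\mathfrak m^{\nu+1}J^2$. Thus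
$$g=d_0e_0+r_1d_0^2+r_2d_0e_0+r_3e_0^2,\qquad r_1,r_2,r_3\in\mathfrak m^{\nu+1}.$$
We factor this quadratic form in $d_0,e_0$. For $D=d_0+Ue_0$ and $E=e_0+r_1d_0+Ve_0$,
$$DE=d_0e_0+r_1d_0^2+(V+Ur_1)\,d_0e_0+U(1+V)\,e_0^2 .$$
So $DE=g$ if $V=r_2-Ur_1$ and $r_1U^2-(1+r_2)U+r_3=0$. The germ
$$U=\frac{2r_3}{1+r_2+\sqrt{(1+r_2)^2-4r_1r_3}}\in r_3\mathcal O_b$$
solves this quadratic equation. Then $U,V\in\mathfrak m^{\nu+1}$, $D,E\in\mathcal O_b$, and $D-d,\,E-e\in\mathfrak M^{\nu+1}$. By \eqref{eq:stable} and (P), $D$ is coprime to $e$ and $d$ is coprime to $E$. From $DE=de$ it follows that $D$ divides $d$ and $d$ divides $D$.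

(ii) Let $d=p$ be irreducible and $g=p^je$ with $p\nmid e$. By (i), or with $G=g$ if $e$ is a unit, there is $G=p^ju\in\mathcal O_b$ with a unit $u$; changing the sign of $G$ we have $u(b)>0$. Then $p'=u^{1/j}p$ satisfies $p'^j=G$. In a small disc, $|p'|=|G|^{1/j}$ is definable, and $p'$ has constant sign on each of the finitely many definable components of $\{G\ne0\}$. So $p'\in\mathcal O_b$.

(iii) In general $d$ is a unit times a product of irreducible factors of $g$; apply (ii) to each.
\end{proof}

\subsection{Zero sets}

\begin{lemma}\label{lem:curve}
Let $0\ne h\in A$. There is a finite set $\operatorname{Fin}(h)\subset V(h)$ such that $V(h)\setminus\operatorname{Fin}(h)$ has finitely many components, and at each of its points $a$ the germ of $h$ is a unit times $u^j$, where $j\ge1$, $u\in R_a$, $u(a)=0$, $du(a)\ne0$. In particular each component is a one-dimensional analytic submanifold, equal to $\{u=0\}$ near $a$.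
\end{lemma}

\begin{proof}
We first describe the real zero set $V(p)$ of an irreducible $p\in R_a$. Let $R_a^{\mathbb C}$ be the ring of holomorphic germs at $a$ and let a bar denote conjugation of coefficients. Let $q$ be an irreducible factor of $p$ in $R_a^{\mathbb C}$.

\emph{First kind: $q$ and $\bar q$ are not associated.} Then $q\bar q$ is real and divides $p$, so $p$ is a unit times $q\bar q$. At real points $\bar q$ takes the values conjugate to those of $q$, so $V(p)\subset\{q=\bar q=0\}$, and $V(p)=\{a\}$ near $a$ by (P).

\emph{Second kind: $\bar q=vq$ with a unit $v$.} For $c\in\mathbb C$ with $c+\bar cv(a)\ne0$ the germ $cq+\bar c\bar q=(c+\bar cv)q$ is real, associated to $q$, and divides $p$. So $p$ is irreducible in $R_a^{\mathbb C}$. After a linear change of coordinates $p$ has finite order in the second coordinate, and its partial derivative in that coordinate has smaller order, so it is not divisible by $p$. By (P), $dp\ne0$ at the zeros of $p$ other than $a$. The complex curve $\{p=0\}$ has a Puiseux parametrization: a holomorphic homeomorphism $\varphi$ from a disc onto a neighborhood of $a$ in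 the curve, with $\varphi(0)=a$, biholomorphic away from $0$. Complex conjugation preserves the curve and induces an involution $\iota$ of the germ $(\mathbb C,0)$ that is continuous and antiholomorphic off $0$, hence antiholomorphic, $\iota(s)=\alpha\bar s+\cdots$. The function $s'=cs+\overline{c\,\iota(s)}$ is holomorphic, has derivative $c+\bar c\bar\alpha\ne0$ at $0$ for suitable $c$, and satisfies $s'(\iota(s))=\overline{s'(s)}$. So $s'$ is a local parameter in which $\iota$ is conjugation. The real points of the curve are the images of the fixed points of $\iota$; hence $V(p)$ is near $a$ an arc through $a$, homeomorphic to an open interval.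

By (P), nonassociated irreducible germs have only $a$ as a common zero. So if $h$ has $k$ nonassociated irreducible factors of the second kind at $a\in V(h)$, then $V(h)$ is near $a$ a union of $\{a\}$ and $k$ arcs through $a$ that meet only in $a$.

By (O2), $V(h)$ is a finite disjoint union of points and arcs $\Gamma$. Let $F_0$ consist of these points and of the points of $V(h)$ in the finite sets $\overline\Gamma\setminus\Gamma$. Every $a\in V(h)\setminus F_0$ has a neighborhood in $V(h)$ homeomorphic to an open interval. Then $k=1$: for $k=0$ the point $a$ is isolated, and for $k\ge2$ there would be a connected subset of an interval that falls into more than two pieces when $a$ is removed. So $h=p^jh'$ with $p$ of the second kind, $j=j(a)\ge1$, and $V(h')\subset\{a\}$, where $h'$ is a unit times factors of the first kind. At points $a'\ne a$ of $V(h)$ near $a$, the germ of $h$ is a unit times $p^j$ with $dp(a')\ne0$; so $j(a')=j(a)=\operatorname{ord}_{a'}h$. Hence $j$ is locally constant, equal to a constant $j_Z$ on each of the finitely many components $Z$ of $V(h)\setminus F_0$. At $a$ itself, $\operatorname{ord}_ah=j\operatorname{ord}p+\operatorname{ord}h'\ge j$,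 with equality if and only if $dp(a)\ne0$ and $h'$ is a unit. The set $\{a\in Z:\operatorname{ord}_ah>j_Z\}$ is definable, by the vanishing of finitely many derivatives, and it is discrete, since every point of $Z$ has a punctured neighborhood that misses it. So it is finite. Let $\operatorname{Fin}(h)$ be the union of $F_0$ and these sets; the number of components is finite by (O1).
\end{proof}

\subsection{Interpolation}
Partitions of unity are not analytic, so local germs have to be globalized by other means. We stretch a small disc onto the plane by a map that agrees with the identity modulo the given germ $w$, and pull back by its inverse.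

\begin{lemma}\label{lem:interp}
Let $b_1,\dots,b_s\in\Omega$ be distinct. Let $w_i\in\mathcal O_{b_i}$ satisfy $w_i\ge0$ and have an isolated zero at $b_i$, and let $h_i\in\mathcal O_{b_i}$. There is $H\in A$ with $H-h_i\in w_iR_{b_i}$ for all $i$.
\end{lemma}

\begin{proof}
Fix $i$, choose coordinates $z$ with $b_i=0$, and write $w=w_i$. Let $\varepsilon$ be so small that $w,h_i$ are definable and analytic near $\{|z|\le\varepsilon\}$ and $w>0$ for $0<|z|\le\varepsilon$. For $\eta>0$ put
$$T(z)=z\Bigl(1+\frac{\eta\,w(z)}{\varepsilon^2-|z|^2}\Bigr),\qquad|z|<\varepsilon .$$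
On each ray from $0$, $T$ acts on the radius by $\rho(r)=r+\eta rw/(\varepsilon^2-r^2)$, and
$$\rho'(r)=1+\eta\,\frac{(w+r\partial_rw)(\varepsilon^2-r^2)+2r^2w}{(\varepsilon^2-r^2)^2}.$$
Let $|w+r\partial_rw|\le c_1$ on the disc and $w\ge c_0>0$ for $\varepsilon/2\le|z|\le\varepsilon$. Choose $r_1\in[\varepsilon/2,\varepsilon)$ with $c_1(\varepsilon^2-r_1^2)\le c_0\varepsilon^2/2$. For $r\ge r_1$ the numerator of the fraction is at least $-c_1(\varepsilon^2-r_1^2)+c_0\varepsilon^2/2\ge0$, and for $r\le r_1$ the fraction is at least $-c_1/(\varepsilon^2-r_1^2)$. So $\rho'\ge\frac12$ on all rays if $\eta\le(\varepsilon^2-r_1^2)/(2c_1)$. Also $\rho(0)=0$ and $\rho\to\infty$ as $r\to\varepsilon$, so $T$ is a bijection of the disc onto $\mathbb R^2$. Its differential is the identity at $0$, as $w(0)=0$, and invertible elsewhere, as the Jacobian determinant in polar coordinates is $\rho'$. So $\tau=T^{-1}$ is a definable analytic map from $\mathbb R^2$ onto the disc, with $\tau(z)=0$ only for $z=0$.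

From $z=T(\tau(z))$ we get $z-\tau=(w\circ\tau)\cdot\eta\tau/(\varepsilon^2-|\tau|^2)$, so both components of $z-\tau$ are products of $w\circ\tau$ with germs that vanish at $0$. For $g\in R_0$ the germ $g-g\circ\tau$ is a combination of these components. With $g=w$ we see that $w$ is $w\circ\tau$ times a unit, so the components of $z-\tau$ lie in $wR_0$; with $g=h_i$ we then get $h_i-h_i\circ\tau\in wR_0$. Put $H_i=h_i\circ\tau|_\Omega$ and $v_i=w\circ\tau|_\Omega$. Both lie in $A$, $H_i-h_i\in w_iR_{b_i}$, and $v_i\ge0$ vanishes only at $b_i$, where it is associated to $w_i$.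

Let $P_i=\prod_{j\ne i}v_j$ and $E_i=P_i/(P_i+v_i)$. The denominator is positive, since $v_i$ vanishes only at $b_i$ and $P_i(b_i)>0$; so $E_i\in A$. At $b_i$ we have $1-E_i=v_i/(P_i+v_i)\in w_iR_{b_i}$, and $E_j\in w_iR_{b_i}$ for $j\ne i$. Hence $H=\sum E_jH_j$ satisfies $H-h_i=(E_i-1)H_i+(H_i-h_i)+\sum_{j\ne i}E_jH_j\in w_iR_{b_i}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}
Let $\mathfrak I\ne0$ be an ideal of $A$.

\emph{Step 1: there are nonzero $f_1,\dots,f_r\in\mathfrak I$ such that, for all $a\in\Omega$, the greatest common divisor $d_a$ of $f_1,\dots,f_r$ in $R_a$ divides every element of $\mathfrak I$.} Fix $f_1\ne0$ in $\mathfrak I$ and consider any list of nonzero elements of $\mathfrak I$ that begins with $f_1$. We show that the system $(d_a)_{a\in\Omega}$, up to units, is described by finitely many nonnegative integers whose number depends on $f_1$ only. For $a\notin V(f_1)$, $d_a$ is a unit. Let $Z$ be a component of $V(f_1)\setminus\operatorname{Fin}(f_1)$, and for $a\in Z$ let $u_a$ be as in Lemma~\ref{lem:curve} for $f_1$. Then $d_a$ is a power of the prime $u_a$, with exponent the minimum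 of the exponents of $u_a$ in the $f_i$. These exponents are locally constant along $Z$. Indeed, let $f_i=u_a^me$ near $a$ with $u_a\nmid e$. Then $e|_Z$ is not identically zero near $a$, so its zeros on $Z$ near $a$ are isolated. At $a'\in Z$ near $a$ the germ of $u_a$ vanishes on $Z$ with nonzero differential, so it is associated to $u_{a'}$, and it does not divide $e$. Hence one integer describes $d_a$ for all $a\in Z$. At each $b\in\operatorname{Fin}(f_1)$, $d_b$ is described by the exponents of the finitely many prime factors of $f_1$ in $R_b$. If some $h\in\mathfrak I$ is not divisible by some $d_a$, adding $h$ to the list lowers at least one of these integers and raises none. So the process of enlarging the list stops.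

\emph{Step 2: the bad points.} Put $k=\sum f_i^2\ne0$. At $a\in\Omega$ write $f_i=d_ae_i$; then $k=d_a^2\sum e_i^2$, and the $e_i$ have no common prime factor. Call $a$ \emph{bad} if $e_1(a)=\dots=e_r(a)=0$. Bad points lie in $\operatorname{Fin}(k)$, so there are finitely many. Indeed, if $a\notin V(k)$, some $f_i(a)\ne0$ and so $e_i(a)\ne0$. If $a\in V(k)\setminus\operatorname{Fin}(k)$, then $k$ is a unit times $u^j$, so its divisor $\sum e_i^2$ is a unit times a power of $u$. If $a$ were bad, this power would be positive, all $e_i$ would vanish on $\{u=0\}$, and all would be divisible by $u$ because $du(a)\ne0$.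

At a bad point $b$ we take $d_b\in\mathcal O_b$, by Lemma~\ref{lem:factor} applied to $g=f_1$; then $e_i\in\mathcal O_b$. By (P), $(e_1,\dots,e_r)R_b\supset\mathfrak M^\nu$ for some $\nu$, and $w_b=\sum e_i^2\ge0$ has an isolated zero at $b$. By Lemma~\ref{lem:primary}, $\mathcal O_b/(e_1,\dots,e_r)\mathcal O_b$ is a quotient of $\mathcal O_b/\mathfrak m^\nu$ and has finite dimension over $\mathbb R$.

\emph{Step 3: finite generation.} By Step 1, $h/d_b\in\mathcal O_b$ for $h\in\mathfrak I$ and $b$ bad. Let $\mathfrak I_0$ be the kernel of the linear map
$$\mathfrak I\to\bigoplus_{b\text{ bad}}\mathcal O_b/(e_1,\dots,e_r)\mathcal O_b,\qquad h\mapsto(h/d_b)_b .$$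
Then $\dim_{\mathbb R}\mathfrak I/\mathfrak I_0<\infty$, and it suffices to show $\mathfrak I_0\subset(f_1,\dots,f_r)A$: then $\mathfrak I$ is generated by $f_1,\dots,f_r$ and representatives of a basis of $\mathfrak I/\mathfrak I_0$. Let $h\in\mathfrak I_0$ and write $h/d_b=\sum_ia_{b,i}e_i$ with $a_{b,i}\in\mathcal O_b$. By Lemma~\ref{lem:interp} there are $H_i\in A$ with $H_i-a_{b,i}\in w_bR_b$ for all bad $b$. Put $h_1=h-\sum H_if_i\in\mathfrak I$. At a bad point, $h_1/d_b=\sum(a_{b,i}-H_i)e_i\in w_bR_b$. The quotient $h_1f_i/k$, defined off the nowhere dense set $V(k)$, extends analytically near every point of $\Omega$. Near a point $a$ that is not bad it equals $(h_1/d_a)\,e_i/\sum_le_l^2$, where $d_a$ divides $h_1$ by Step 1 and $\sum_le_l(a)^2\ne0$. Near a bad point $b$ it equals $\bigl(h_1/(d_bw_b)\bigr)e_i$. So $h_1f_i/k\in A$, and $h_1=\sum_i(h_1f_i/k)f_i$. Hence $h=h_1+\sum H_if_i\in(f_1,\dots,f_r)A$. \qed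

\begin{remark}
For $(f_1,f_2)=(q_1,q_2)$ in $\mathbb R^3$, the origin is the only common real zero, so there is a single bad point and $q_1^2+q_2^2$ has an isolated zero there, just as in Step 2. What fails is (P), and with it finite dimension: the powers of $x_1$ are linearly independent in $\mathcal O_0/(q_1,q_2)\mathcal O_0$, since a polynomial in $x_1$ that lies in the ideal vanishes at the points $(t^2,t^3,\mathrm it^4)$ for small $t$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DD} Denef and van den Dries, Ann. of Math. \textbf{128} (1988).

\bibitem{DM} van den Dries and Miller, \emph{Extending Tamm's theorem}, Ann. Inst. Fourier \textbf{44} (1994).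

\bibitem{Elk} Abdelhafed Elkhadiri, \emph{On connected components of some globally semi-analytic sets}, arXiv:1209.3981 (2012).

\bibitem{Gab} Gabrielov, Invent. Math. \textbf{125} (1996).

\bibitem{LR} Lion and Rolin, Ann. Inst. Fourier \textbf{47} (1997).

\bibitem{Paw} Paw{\l}ucki, Bull. Pol. Acad. \textbf{32} (1984).

\end{thebibliography}
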